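# Longest increasing subsequence read in an arbitrary order

## 1. The sequence 3 5 1 4 2 6, read in two orders

Take $x = 3\;5\;1\;4\;2\;6$. A longest strictly increasing subsequence has length $3$, for instance $1\,2\,6$. To find this length while reading from left to right, keep a table whose $k$-th entry is the smallest possible last symbol of an increasing subsequence of length $k$ among the symbols read so far. On our sequence the table develops as
$$[3],\quad [3,5],\quad [1,5],\quad [1,4],\quad [1,2],\quad [1,2,6],$$
and the final table has length $3$. The table is all that one has to remember, because every symbol still to come lies to the right of every symbol already read.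

Now read the even positions first and the odd positions afterwards: the stream is $x_2,x_4,x_6,x_1,x_3,x_5$, that is, $5,4,6,3,1,2$. After three symbols the same rule gives the table $[4,6]$. This table is no longer enough. Compare two inputs whose symbols at the even positions $2,4,6$ are $(5,4,6)$ and $(4,6,4)$. Both produce the table $[4,6]$. Let the symbols at the odd positions $1,3,5$ be $(3,5,1)$ in both cases. The two inputs are
$$3\;5\;5\;4\;1\;6 \qquad\text{and}\qquad 3\;4\;5\;6\;1\;4 .$$
The first has longest increasing subsequences of length $3$ (such as $3\,5\,6$), and the second contains $3\,4\,5\,6$, of length $4$. A symbol arriving late may sit between symbols read earlier, and the table does not record where the gaps are.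

So the left-to-right method breaks in this order. That says nothing about a method designed for this order. Some orders may be worse than the natural one; could some cleverly scrambled order be better, so that a much smaller memory suffices? These notes prove that no order is substantially better.

## 2. Configurations, approximation, and a lower bound of order $\sqrt n$

Throughout, $\Sigma$ is a totally ordered alphabet with $|\Sigma|\ge n$, $\log=\log_2$, and $[k]=\{1,\dots,k\}$. For $x=x_1\cdots x_n\in\Sigma^n$, $\mathrm{LIS}(x)$ is the length of a longest strictly increasing subsequence.

**Definition (streaming order).** A streaming order is a permutation $\pi=\pi_1\cdots\pi_n$ of $[n]$. An algorithm reading $x$ in order $\pi$ sees $x_{\pi_1}$, then $x_{\pi_2}$, and so on. In Section 1 the orders were $1\,2\,3\,4\,5\,6$ and $2\,4\,6\,1\,3\,5$.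

**Definition (algorithm and space).** A deterministic algorithm with space $S$ (in bits) has at most $2^S$ configurations at any moment. It starts in a fixed configuration. The next configuration is a function of the present one and the symbol read; this function may depend in any way on the current time and on $\pi$. The output is a function of the final configuration. A one-pass algorithm reads the stream once; an $R$-pass algorithm reads it $R$ times, always in the same order $\pi$.

**Definition (approximation).** The algorithm achieves a $1+\varepsilon$ approximation if on every $x\in\Sigma^n$ its output $A$ satisfies $\mathrm{LIS}(x)/(1+\varepsilon)\le A\le(1+\varepsilon)\,\mathrm{LIS}(x)$. This is the weakest, two-sided reading of "within a factor $1+\varepsilon$", so lower bounds for it are the strongest.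

If two inputs $x,y$ get the same output $A$, then $\mathrm{LIS}(y)\le(1+\varepsilon)A$ and $A\le(1+\varepsilon)\mathrm{LIS}(x)$. Hence
$$\text{same output on } x \text{ and } y\quad\Longrightarrow\quad \mathrm{LIS}(y)\le(1+\varepsilon)^2\,\mathrm{LIS}(x). \tag{1}$$

For the natural order (and likewise the reverse order) there is a one-pass deterministic algorithm of Gopalan, Jayram, Krauthgamer and Kumar that achieves a $1+\varepsilon$ approximation with $O(n\log n)$ time and $O(\sqrt{n/\varepsilon}\,\log n)$ space. Xin Li and Yu Zheng, in "Streaming and Query Once Space Complexity of Longest Increasing Subsequence", arXiv:2309.01208 (2023), state the following.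

**Conjecture.** For every constant $\varepsilon>0$ there is a constant $c_\varepsilon>0$, depending only on $\varepsilon$, such that for all sufficiently large $n$ and every permutation $\pi$ of $[n]$ (which may depend on $n$), every one-pass deterministic algorithm reading $x\in\Sigma^n$ in order $\pi$ and achieving a $1+\varepsilon$ approximation of $\mathrm{LIS}(x)$ uses at least $c_\varepsilon\sqrt n$ bits of space.

The conjecture is true. We shall prove two theorems.

**Theorem 1.** Let $\varepsilon>0$, $K=\lceil 32(1+\varepsilon)^2\rceil+2$, $n\ge 2^{10}K^8$, $|\Sigma|\ge n$, and let $\pi$ be any permutation of $[n]$. Every deterministic $R$-pass algorithm reading $x\in\Sigma^n$ in order $\pi$ and achieving a $1+\varepsilon$ approximation of LIS uses more than $\dfrac{\sqrt n\,\log n}{32K^3R}$ bits.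

With $R=1$ this gives the conjecture with $c_\varepsilon=1/(32K^3)$, and in fact a bound $\Omega_\varepsilon(\sqrt n\log n)$ for every order.

**Theorem 2.** Let $256/n\le\varepsilon\le1/148$, $|\Sigma|\ge n$, and let $\pi$ be any permutation of $[n]$. Every deterministic $R$-pass algorithm reading $x\in\Sigma^n$ in order $\pi$ and achieving a $1+\varepsilon$ approximation of LIS uses more than
$$\frac1{2400\,R}\sqrt{\frac n\varepsilon}\;\log\!\Big(|\Sigma|\sqrt{\varepsilon/n}\Big)\ \text{ bits.}$$

(In Theorem 2 we take $\Sigma$ finite. If $\Sigma$ is infinite, the finite case applied to arbitrarily large finite subsets of $\Sigma$ shows that no finite space suffices.)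

We shall use Shannon entropy $H(Y)=-\sum_a\Pr[Y=a]\log\Pr[Y=a]$ and three textbook facts.

1. If $Y$ takes at most $k$ values, then $H(Y)\le\log k$, with equality if $Y$ is uniform on $k$ values.
2. Subadditivity: $H(V_1,\dots,V_k)\le\sum_iH(V_i)$.
3. If $F$ is a function of $Y$, then $H(Y)=H(F)+\sum_f\Pr[F=f]\,H(Y\mid F=f)$.

## 3. Two positions, then pairs in a row

**Two positions.** Let $n=2$, and consider the inputs $(a,a)$ with $a\in\Sigma$; each has LIS $1$. Suppose that after reading one symbol the algorithm is in the same configuration for the symbols $a<b$. If $\pi$ reads position $1$ first, run it on the input $(a,b)$. After the symbol $a$ it is where it would be after $b$, and then it reads $b$; so its output is that on $(b,b)$. If $\pi$ reads position $2$ first, run it again on $(a,b)$. After the symbol $b$ it is where it would be after $a$, and then it reads $a$; so its output is that on $(a,a)$. In both orders an input with LIS $2$ and one with LIS $1$ get the same output, which contradicts (1) when $(1+\varepsilon)^2<2$. So such an algorithm needs $\log|\Sigma|$ bits, in either order. In each order, the input that fools the algorithm is a mixture of two constant ones.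

**Pairs in a row.** To force more memory, use many pairs. Let $n=2r$, give pair $j$ the positions $2j-1,2j$, and let its symbols come from a set called range $j$, with all of range $j$ below all of range $j+1$. The input $v_1v_1v_2v_2\cdots v_rv_r$ has LIS $r$. Suppose $\pi$ reads all odd positions first and then all even ones. If the vectors $v,w$ lead to the same configuration at half-time, then the input with $v$ at the odd positions and $w$ at the even ones gets the output of $w_1w_1\cdots w_rw_r$, and its LIS is $r+\#\{j:v_j<w_j\}$. The same holds with $v$ and $w$ exchanged. If $v,w$ differ in every coordinate, one of the two mixtures has LIS at least $\frac32r$. So for $(1+\varepsilon)^2<\frac32$ vectors differing everywhere must lead to different configurations.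

In the natural order, however, the same family is easy. On inputs whose $j$-th pair has symbols in range $j$, one keeps the last symbol and counts the pairs that increase; the LIS is $r$ plus this count. A logarithmic number of bits suffices when $|\Sigma|$ is polynomial in $n$. The hard inputs must therefore be built from $\pi$: the two positions of a pair have to be streamed far apart.

**One long block.** In the natural order, the direct way to force this is to write a vector and then write it again:
$$v_1v_2\cdots v_r\;v_1v_2\cdots v_r .$$
The two copies of $v_j$ are now $r$ steps apart. An increasing subsequence uses each $j$ at most once, because equal symbols cannot both be used; so the LIS is $r$. But mixing now achieves very little. In $v_1\cdots v_rw_1\cdots w_r$ the indices along an increasing subsequence are nondecreasing, since the ranges are ordered. If the part in the first half ends at index $j$, that part has at most $j$ symbols, and the part in the second half uses indices from $j$ to $r$, at most $r-j+1$ symbols. (If the first part is empty, the total is at most $r$.) So the LIS is at most $r+1$, and the ratio $(r+1)/r$ contradicts nothing when $\varepsilon$ is constant and $r$ is large.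

This is the exact obstruction. Separating the copies by $r$ steps costs the algorithm memory about $r$, but an increasing subsequence passes through one such block only once and collects the gain of a single pair. Pairs in a row let us collect every gain but force no memory in the natural order. The compromise is to use $B$ long blocks one after another, all with the *same* $r$ ranges. An increasing subsequence can gain once in each block, climbing one range per block. Without mixing it has length at most $B+r-1$, as we shall see, so $B$ of order $r$ makes the gain comparable with the whole length. With blocks of $dr$ positions, $d$ constant, this means $r$ of order $\sqrt n$.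

What remains is to do this for every $\pi$ at once.

## 4. Cells and windows built from $\pi$

Fix integers $B,r,d\ge1$ and $m\ge2$. Choose disjoint position intervals $I_1<I_2<\dots<I_B$ in $[n]$, called *blocks*, each with exactly $dr$ positions. Positions in blocks are called *relevant*. Blocks are intervals of *positions*; the order $\pi$ may jump between them arbitrarily.

**Definition (cells).** List the $dr$ positions of $I_p$ in the order in which they are streamed, with ranks $0,1,\dots,dr-1$. The position of rank $e$ belongs to cell $(p,j)$, where $j=(e\bmod r)+1$. So each cell $(p,j)$, with $p\in[B]$ and $j\in[r]$, has $d$ positions. We call $j$ the *column*.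

**Definition (windows).** List all $Bdr$ relevant positions in streaming order, with ranks $0,1,\dots,Bdr-1$. The position of rank $f$ belongs to window $\lfloor f/r\rfloor+1\in[T]$, where $T=Bd$. So each window consists of $r$ relevant positions that are consecutive in the list.

Two different positions of one cell have ranks within their block that differ by a nonzero multiple of $r$. Their ranks in the global list then differ by at least $r$ as well, since the global list contains the list of the block, in the same order. Hence:
$$\text{the } d \text{ positions of any cell lie in } d \text{ distinct windows.} \tag{2}$$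

**Example.** Let $n=8$, $B=r=d=2$, $I_1=\{1,2,3,4\}$, $I_2=\{5,6,7,8\}$ and $\pi=5\,2\,7\,1\,8\,4\,3\,6$. The block $I_1$ is streamed as $2,1,4,3$, so cell $(1,1)=\{2,4\}$ and cell $(1,2)=\{1,3\}$. The block $I_2$ is streamed as $5,7,8,6$, so $(2,1)=\{5,8\}$ and $(2,2)=\{6,7\}$. The windows are $\{5,2\},\{7,1\},\{8,4\},\{3,6\}$. Cells $(1,1)$ and $(2,1)$ each meet windows $1$ and $3$; cells $(1,2)$ and $(2,2)$ each meet windows $2$ and $4$. Notice that in cell $(2,2)$ the left position, $6$, is streamed *after* the right one, $7$.

**Definition (inputs).** For each $j\in[r]$ there is a set of $m$ symbols, range $j$, identified with $[m]$ in increasing order; every symbol of range $j$ is smaller than every symbol of range $j+1$. Nonrelevant positions carry fixed symbols, to be specified in each application. For $v\in[m]^{B\times r}$, the *pure* input $x(v)$ has the symbol $v_{p,j}$ of range $j$ at all positions of cell $(p,j)$. For $v^1,\dots,v^T\in[m]^{B\times r}$, the *mixed* input $x(v^1,\dots,v^T)$ has at a position of cell $(p,j)$ in window $t$ the symbol $v^t_{p,j}$ of range $j$.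

In the example, the mixed input, in position order, is
$$v^2_{1,2}\;\;v^1_{1,1}\;\;v^4_{1,2}\;\;v^3_{1,1}\;\Big|\;v^1_{2,1}\;\;v^4_{2,2}\;\;v^2_{2,2}\;\;v^3_{2,1}.$$
With $m=3$, range $1=\{1,2,3\}$ and range $2=\{4,5,6\}$, the pure input with symbols $2,5,3,4$ in cells $(1,1),(1,2),(2,1),(2,2)$ is $5\,2\,5\,2\,3\,4\,4\,3$; its LIS is $3$, from $2\,3\,4$. If $v^1_{1,1}<v^3_{1,1}$ and $v^4_{2,2}<v^2_{2,2}$, the mixed input has LIS at least $4$.

The last sentence shows why one should not choose the $v^t$ greedily by hand. One cell wants its value to grow with the window number, another wants it to shrink, and in general each cell has its own wish about the order of its $d$ windows. We shall draw the vectors $v^1,\dots,v^T$ *independently at random from one distribution*. By (2), every cell then sees independent copies of one random variable, and the order in which the windows appear inside the cell does not matter.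

## 5. Many vectors with one history

**Lemma 1.** For a deterministic $R$-pass algorithm with space $S$ there is a nonempty $X\subseteq[m]^{B\times r}$ such that

(i) all inputs $x(v^1,\dots,v^T)$ with $v^1,\dots,v^T\in X$, in particular all $x(v)$ with $v\in X$, yield the same output;

(ii) if $V$ is uniform on $X$, then
$$\frac1{Br}\sum_{p,j}H(V_{p,j})\ \ge\ \log m-\frac{SRd}{r}. \tag{3}$$

**Step 1: cut the run so that each piece sees one window.** Cut each pass into $T$ consecutive segments. For $t<T$, segment $t$ ends right after the last position of window $t$ is read; segment $T$ ends at the end of the pass. Windows are consecutive in the list of relevant positions, so the relevant positions read in segment $t$ are exactly those of window $t$. All other symbols read in it are fixed. Hence the contents of segment $t$ on $x(v^1,\dots,v^T)$ depend only on $v^t$ and coincide with the contents of segment $t$ on $x(v^t)$.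

**Step 2: find many vectors with a common history.** Associate with $v$ the sequence of the $RT$ configurations at the ends of all segments, over all passes, in the run on $x(v)$. There are at most $2^{SRT}$ such sequences and $m^{Br}$ vectors. So some set $X$ of vectors sharing one sequence has
$$|X|\ge m^{Br}\,2^{-SRT}>0 .$$

**Step 3: mixing inside $X$ does not change the history; this proves (i).** Let $v^1,\dots,v^T\in X$. We show by induction over the segments, in time order over all passes, that the run on the mixed input is in the common configuration at the end of every segment. The first segment starts in the fixed initial configuration in every run. Every later segment starts, by induction, in the common configuration that ends the preceding one. So in segment $t$ of any pass, the mixed run starts in the same configuration as the run on $x(v^t)$, and by Step 1 it reads the same symbols at the same times. It ends in the same configuration, which is the common one. The final configuration, and with it the output, is therefore the same for all choices. Taking all $v^t$ equal to $v$ gives $x(v)$.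

**Step 4: spread the size of $X$ over the coordinates; this proves (ii).** By subadditivity and $T=Bd$,
$$\sum_{p,j}H(V_{p,j})\ge H(V)=\log|X|\ge Br\log m-SRBd .$$
Divide by $Br$. $\square$

Now draw $V^1,\dots,V^T$ independently, each distributed as $V$, and let $y=x(V^1,\dots,V^T)$. Each cell has $d$ positions in distinct windows by (2). So its values, read in position order, are $d$ independent copies of $V_{p,j}$. Let $L_{p,j}$ be the length of a longest increasing subsequence of $y$ within cell $(p,j)$; always $L_{p,j}\ge1$.

The loss $SRd/r$ in (3) is small compared with $\log m$ as long as $S$ is small compared with $\frac{r\log m}{Rd}$. The next task is to convert entropy in a cell into a lower bound for $\mathbb E\,L_{p,j}$.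

## 6. Entropy forces increasing subsequences in independent copies

**Lemma 2.** Let $Y$ be a random variable on $[m]$, $m\ge2$.

(a) If $K\ge2$ is an integer and $Y_1,\dots,Y_{K^2}$ are independent copies of $Y$, then
$$\mathbb E\,\mathrm{LIS}(Y_1\cdots Y_{K^2})\ge\Big(1-\frac1e\Big)\frac{\lambda K-1}{2}\quad\text{for some }\ \lambda\ge\frac{H(Y)-1-\log K}{\log m}.$$

(b) If $Y_1,Y_2$ are independent copies of $Y$, then $\displaystyle\frac12\ge\Pr[Y_1<Y_2]\ge\frac{H(Y)-1}{2\log m}$.

The term $\log K$ in (a) is there for a reason: a variable uniform on $K$ values has entropy $\log K$, and the argument treats its values as heavy, since each has probability $1/K$. What counts is the mass carried by values that are individually rare. Write $p_a=\Pr[Y=a]$.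

**Step 1 of (a): much entropy means much light mass.** Call $a$ *heavy* if $p_a\ge1/K$, and *light* otherwise. There are at most $K$ heavy values. Let $\lambda$ be the total mass of the light values. Apply fact 3 to the indicator of "$Y$ is heavy". The indicator has entropy at most $1$; given that $Y$ is heavy it has at most $K$ possible values; given that it is light, at most $m$. So
$$H(Y)\le1+(1-\lambda)\log K+\lambda\log m\le1+\log K+\lambda\log m,$$
which is the stated bound on $\lambda$.

**Step 2 of (a): split the light values into consecutive groups of comparable mass.** Go through the light values in increasing order and collect them into consecutive groups $A_1<A_2<\dots<A_G$, closing a group as soon as its mass is at least $1/K$. The last value added has mass less than $1/K$, so each group has mass in $[1/K,2/K)$. The unfinished rest at the end has mass less than $1/K$. Hence $\lambda<\frac{2G+1}K$, that is, $G>\frac{\lambda K-1}2$. The groups are disjoint and have mass at least $1/K$ each, so $G\le K$.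

**Step 3 of (a): let the $g$-th run of variables look for group $A_g$.** Divide $Y_1,\dots,Y_{K^2}$ into $K$ runs of $K$ consecutive variables. For $g\le G$, the $g$-th run contains a value in $A_g$ with probability at least $1-(1-\frac1K)^K\ge1-\frac1e$. Choose one such value in each run $g\le G$ that has one. Since $A_1<A_2<\cdots$, the chosen values increase strictly. So the LIS is at least the number of successful runs, and its expectation is at least $(1-\frac1e)G\ge(1-\frac1e)\frac{\lambda K-1}2$. This proves (a).

**Proof of (b): compare both sides with the largest probability.** Let $q=\max_ap_a$. By symmetry,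
$$\Pr[Y_1<Y_2]=\frac12\Big(1-\sum_ap_a^2\Big).$$
This is at most $\frac12$, and since $\sum_ap_a^2\le q\sum_ap_a=q$, it is at least $\frac12(1-q)$. Apply fact 3 to the indicator of "$Y$ equals a fixed most likely value". When it does, no entropy is left; otherwise at most $\log m$. So $H(Y)\le1+(1-q)\log m$, that is, $1-q\ge\frac{H(Y)-1}{\log m}$. $\square$

## 7. Staircases against diagonals: proof of Theorem 1

We shall compare a pure input, where an increasing subsequence is a staircase in the $B\times r$ array of cells with one symbol per cell, with a mixed input, where one can follow a diagonal and take many symbols from each cell. A diagonal has at most $B$ cells, so with $d=2$ it yields at most $2B$ symbols, too few to contradict a staircase bound of $2B-1$ when $\varepsilon$ is a given constant and $B$ is large. This is why we need long cells, $d=K^2$, with $K$ depending on $\varepsilon$.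

**Step 1: fix the parameters and check that everything fits.** Let
$$d=K^2,\qquad B=r=\lfloor\sqrt n/K\rfloor,\qquad m=\lfloor\sqrt n\rfloor .$$
Since $n\ge2^{10}K^8$, we have $\sqrt n\ge32K^4$. So $B=r\ge1$, and $m\ge\frac12\sqrt n\ge16K^4$. Also $Bdr=K^2r^2\le n$. Let the blocks be consecutive, starting at position $1$. The remaining positions, all after the blocks, carry one filler symbol smaller than all ranges. The number of symbols used is
$$rm+1\le\frac nK+1\le n\le|\Sigma| .$$
An increasing subsequence that contains a filler has length $1$: nothing is smaller than the filler, so nothing can precede it, and everything after it is again the filler. So fillers can be ignored.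

**Step 2: bound the pure inputs from above.** Along an increasing subsequence of $x(v)$ without fillers, $p$ is nondecreasing because positions increase, and $j$ is nondecreasing because symbols increase and the ranges are ordered. Each cell is used at most once, since all its symbols are equal. So $p+j$ increases strictly at each step. It takes integer values between $2$ and $B+r$, hence
$$\mathrm{LIS}(x(v))\le B+r-1<2B. \tag{4}$$

**Step 3: with too little space, cells of the random mixed input have long increasing subsequences on average.** Suppose, for contradiction, that $S\le\frac{r\log m}{4K^2R}$. Take $X$ and $V$ from Lemma 1. The loss in (3) is $\frac{SRd}r=\frac{SRK^2}r\le\frac14\log m$, so the average over all cells of $H(V_{p,j})$ is at least $\frac34\log m$. From $m\ge16K^4$ we get $\log m\ge4+4\log K$, that is, $1+\log K\le\frac14\log m$. Let $\lambda_{p,j}$ be the number $\lambda$ that Lemma 2(a) gives for $Y=V_{p,j}$. The average of the $\lambda_{p,j}$ is at least $\frac{\frac34\log m-\frac14\log m}{\log m}=\frac12$. Averaging Lemma 2(a) over the cells, with $d=K^2$ independent copies in each,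
$$\frac1{Br}\sum_{p,j}\mathbb E\,L_{p,j}\ge\Big(1-\frac1e\Big)\frac{K/2-1}2=\Big(1-\frac1e\Big)\frac{K-2}4\ge\frac{K-2}8,$$
because $1-\frac1e\ge\frac12$. So some realization $y=x(v^1,\dots,v^T)$, with all $v^t\in X$, has
$$\sum_{p,j}L_{p,j}\ge Br\,\frac{K-2}8 .$$

**Step 4: concentrate this sum on one increasing diagonal.** Since $B=r$, the $r$ cyclic diagonals
$$\big\{\big(p,\,((p+h-1)\bmod r)+1\big):p\in[B]\big\},\qquad 0\le h<r,$$
partition the cells. For instance, with $B=r=3$ and $h=1$ the diagonal is $(1,2),(2,3),(3,1)$. One of the $r$ diagonals has $\sum L\ge B\frac{K-2}8$. Along it, $j$ goes up by one with each $p$ except for at most one wrap-around from $r$ to $1$. So it splits into at most two runs along which $j$ increases strictly, and one of these runs has $\sum L\ge B\frac{K-2}{16}$.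

**Step 5: concatenate.** Along this run both the intervals $I_p$ and the ranges $j$ increase strictly. Longest increasing subsequences inside its cells therefore concatenate to an increasing subsequence of $y$. Since $K-2\ge32(1+\varepsilon)^2$,
$$\mathrm{LIS}(y)\ge\frac{B(K-2)}{16}\ge2B(1+\varepsilon)^2 .$$

**Step 6: contradiction and the final count.** By Lemma 1(i), $y$ and $x(v)$, for any $v\in X$, get the same output. By (1) and (4), $\mathrm{LIS}(y)\le(1+\varepsilon)^2\,\mathrm{LIS}(x(v))<2B(1+\varepsilon)^2$, which contradicts Step 5. Hence $S>\frac{r\log m}{4K^2R}$. Now $r\ge\frac{\sqrt n}{2K}$, since $\lfloor s\rfloor\ge s/2$ for $s\ge1$, and $m\ge\frac12\sqrt n\ge n^{1/4}$, since $n^{1/4}\ge2$. So $\log m\ge\frac14\log n$ and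
$$S>\frac{\sqrt n}{2K}\cdot\frac{\log n}4\cdot\frac1{4K^2R}=\frac{\sqrt n\,\log n}{32K^3R}. \qquad\square$$

## 8. Pads between the blocks: proof of Theorem 2

As $\varepsilon\to0$ the bound of Theorem 1 does not improve, since $K\ge35$ always. For small $\varepsilon$ we need only a relative gain of order $\varepsilon$, so we can afford fewer blocks and more columns: $B$ about $\sqrt{\varepsilon n}$ and $r$ about $\sqrt{n/\varepsilon}$, with $d=2$. The gain, of order $B$, then has to be compared with a length of about $r+B$, and $B/r$ is of order $\varepsilon$.

With only the blocks of Section 7, this fails at a definite place. A diagonal has $B$ cells and yields at most $2B$ symbols, far below $r+B$, so our lower bound for the mixed input would be useless. We need a way to let the diagonal path also collect about $r$ symbols, without helping the pure inputs. We put into every gap between blocks a copy of one fixed increasing sequence, a *pad*, whose symbols separate the ranges.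

**Example.** Take $B=1$, $r=2$, $m=2$, $d=2$, the natural order, pad symbols $e_0=1$, $e_1=4$, $e_2=7$, range $1=\{2,3\}$ and range $2=\{5,6\}$. A pure input is
$$1\;4\;7\;\big|\;2\;5\;2\;5\;\big|\;1\;4\;7 .$$
Taking one column of the block gives $1\,2\,4\,7$. Taking both columns gives $1\,2\,5\,7$, which skips the pad symbol $4$; a second column in the same block costs a pad symbol. Both have length $4=r+1+B$, and the claim below shows that this is the maximum. The mixed input with block $2\,5\,3\,5$ contains $1\,2\,3\,4\,7$, of length $5$.

**Step 1: fix the parameters and check that everything fits.** Let
$$d=2,\qquad B=\lfloor\sqrt{\varepsilon n}\rfloor,\qquad r=\Big\lfloor\frac B{37\varepsilon}\Big\rfloor,\qquad m=\Big\lfloor|\Sigma|\sqrt{\varepsilon/n}\Big\rfloor .$$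
We shall use the following facts.

- $B\ge16$ and $m\ge16$, since $\sqrt{\varepsilon n}\ge16$ and $|\Sigma|\sqrt{\varepsilon/n}\ge\sqrt{\varepsilon n}$.
- $r\ge4B$, since $\frac B{37\varepsilon}\ge4B$ for $\varepsilon\le\frac1{148}$ and $4B$ is an integer.
- $36\varepsilon r\le\frac{36}{37}B<B$.
- $6Br\le\frac{6B^2}{37\varepsilon}\le\frac{6n}{37}\le n$.
- $r\le\frac{\sqrt{\varepsilon n}}{37\varepsilon}=\frac1{37}\sqrt{n/\varepsilon}$, hence $rm\le\frac1{37}|\Sigma|$ and $r(m+1)+2\le2rm+2\le\frac2{37}|\Sigma|+2\le|\Sigma|$. The last step holds because $|\Sigma|\ge n\ge256\cdot148$.

**Step 2: the layout.** Place, in position order starting at position $1$,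
$$\text{pad }0,\ I_1,\ \text{pad }1,\ I_2,\ \dots,\ I_B,\ \text{pad }B .$$
Each pad consists of $r+1$ positions carrying $e_0<e_1<\dots<e_r$ in this order. The symbols satisfy $e_{j-1}<\text{range }j<e_j$ for $1\le j\le r$. The length is
$$2Br+(B+1)(r+1)\le2Br+2B\cdot2r=6Br\le n .$$
The remaining positions, at the end, carry a filler symbol smaller than all others; as in Section 7, an increasing subsequence containing a filler has length $1$, so fillers can be ignored. The number of symbols is $rm+(r+1)+1=r(m+1)+2\le|\Sigma|$. Pads and fillers are nonrelevant positions with fixed symbols, so Lemma 1 applies, whatever the times at which $\pi$ reads them.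

**Step 3: bound the pure inputs from above.** We claim
$$\mathrm{LIS}(x(v))\le N_0:=r+1+B. \tag{5}$$
Take an increasing subsequence without fillers. Its elements in block $p$ lie in distinct columns, because elements of one cell have equal symbols. If there are any, let $a_p\le b_p$ be the smallest and largest column used in block $p$; there are at most $b_p-a_p+1$ elements in this block. A chosen pad element before $I_p$ is smaller than an element of range $a_p$, so its index is at most $a_p-1$. A chosen pad element after $I_p$ is larger than an element of range $b_p$, so its index is at least $b_p$. Therefore no $e_i$ with $a_p\le i\le b_p-1$ is used, from any pad. These are $b_p-a_p$ missed indices. For $p<p'$, both with elements, the symbols chosen in $I_p$ are below those chosen in $I_{p'}$, so $b_p\le a_{p'}$, and the sets of missed indices for $p$ and $p'$ are disjoint. The pad elements used have distinct symbols, hence distinct indices in $\{0,\dots,r\}$. Summing over the blocks $p$ that contain elements, the length is at most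
$$(r+1)-\sum_p(b_p-a_p)+\sum_p(b_p-a_p+1)\le r+1+B .$$

**Step 4: with too little space, many cells of the random mixed input increase.** Suppose, for contradiction, that $S\le\frac r{2R}\big(\frac12\log m-1\big)$. Take $X$ and $V$ from Lemma 1. The loss in (3) is $\frac{2SR}r\le\frac12\log m-1$, so the average of $H(V_{p,j})-1$ over the cells is at least $\frac12\log m$. Let $g_{p,j}=\mathbb E\,L_{p,j}-1$. Since $d=2$, $L_{p,j}$ is $1$ or $2$, and $g_{p,j}$ is the probability that the two independent values in the cell, in position order, increase. By Lemma 2(b),
$$g_{p,j}\le\frac12\qquad\text{and}\qquad\sum_{p,j}g_{p,j}\ge Br\cdot\frac{\frac12\log m}{2\log m}=\frac{Br}4 .$$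

**Step 5: find one diagonal with total gain of order $B$.** Consider the diagonals $(1,1+h),\dots,(B,B+h)$ with $0\le h\le r-B$, which need no wrap-around. For each $p$ they cover the columns $p,\dots,p+r-B$ and omit exactly $B-1$ columns. The omitted cells contribute at most $\frac12$ each, so
$$\sum_{h=0}^{r-B}\sum_{p=1}^Bg_{p,p+h}\ge\frac{Br}4-\frac{B(B-1)}2\ge\frac{Br}4-\frac{B^2}2\ge\frac{Br}8,$$
where the last step uses $r\ge4B$. There are at most $r$ values of $h$, so some $h$ has $\sum_pg_{p,p+h}\ge\frac B8$, that is, $\mathbb E\sum_pL_{p,p+h}\ge B+\frac B8$. Hence some realization $y=x(v^1,\dots,v^T)$, with all $v^t\in X$, satisfies $\sum_pL_{p,p+h}\ge B+\frac B8$.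

**Step 6: join the diagonal to the pads.** Put $j_p=p+h$. Take from $y$, in position order,

- from pad $0$ the elements $e_0,\dots,e_{j_1-1}$;
- from each block $I_p$ a longest increasing subsequence inside cell $(p,j_p)$;
- from pad $p$, for $1\le p<B$, the elements $e_{j_p},\dots,e_{j_{p+1}-1}$ (this is the single element $e_{j_p}$);
- from pad $B$ the elements $e_{j_B},\dots,e_r$.

Since $e_{j_p-1}<\text{range }j_p<e_{j_p}$, this is an increasing subsequence. It uses each of $e_0,\dots,e_r$ exactly once, so
$$\mathrm{LIS}(y)\ge(r+1)+B+\frac B8=N_0+\frac B8 .$$

**Step 7: contradiction and the final count.** By Lemma 1(i), $y$ and $x(v)$, for any $v\in X$, get the same output. By (1), (5) and $(1+\varepsilon)^2\le1+3\varepsilon$ (valid as $\varepsilon\le1$),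
$$N_0+\frac B8\le(1+\varepsilon)^2N_0\le(1+3\varepsilon)N_0 .$$
So $\frac B8\le3\varepsilon(r+1+B)$. From $1\le B\le\frac r4$ we get $1+B\le\frac r2$, hence $\frac B8\le\frac92\varepsilon r$, that is, $B\le36\varepsilon r$. This contradicts $36\varepsilon r<B$. Therefore
$$S>\frac r{2R}\Big(\frac12\log m-1\Big)=\frac r{4R}(\log m-2)\ge\frac{r\log m}{8R},$$
because $\log m\ge4$. Finally $B\ge\frac12\sqrt{\varepsilon n}$ and $r\ge\frac B{74\varepsilon}\ge\frac1{148}\sqrt{n/\varepsilon}$. Put $z=|\Sigma|\sqrt{\varepsilon/n}\ge16$. Then $m\ge\frac z2\ge\sqrt z$, so $\log m\ge\frac12\log z$, and
$$S>\frac1{148}\sqrt{\frac n\varepsilon}\cdot\frac{\log z}{16R}=\frac1{2368\,R}\sqrt{\frac n\varepsilon}\,\log z\ge\frac1{2400\,R}\sqrt{\frac n\varepsilon}\,\log\!\Big(|\Sigma|\sqrt{\varepsilon/n}\Big). \qquad\square$$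

## 9. Optimality of the natural order, exact computation, several passes

**Optimality of the natural order.** Fix $\delta>0$. Let $n$ be large, $n^{-1+\delta}\le\varepsilon\le\frac1{148}$ and $n\le|\Sigma|\le n^{O(1)}$. Once $n^\delta\ge256$, the hypothesis $\varepsilon\ge256/n$ holds. Moreover $|\Sigma|\sqrt{\varepsilon/n}\ge\sqrt{\varepsilon n}\ge n^{\delta/2}$, so Theorem 2 gives $\Omega_\delta(\sqrt{n/\varepsilon}\,\log n)$ bits for *every* order. The algorithm of Gopalan, Jayram, Krauthgamer and Kumar quoted in Section 2 uses $O(\sqrt{n/\varepsilon}\,\log n)$ in the natural and reverse orders. So in this range the minimum over all orders of the one-pass deterministic space is $\Theta_\delta(\sqrt{n/\varepsilon}\,\log n)$, and the natural order attains it up to a constant factor.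

**Exact computation.** An algorithm that computes LIS exactly achieves a $1+\varepsilon$ approximation for every $\varepsilon>0$. Take $\varepsilon=256/n$, which is allowed once $n\ge256\cdot148$. Then $\sqrt{n/\varepsilon}=\frac n{16}$ and $|\Sigma|\sqrt{\varepsilon/n}=\frac{16|\Sigma|}n\ge16$. Theorem 2 with $R=1$ gives more than $\frac1{2400}\cdot\frac n{16}\cdot4=\frac n{9600}$ bits. So in every order, any deterministic one-pass algorithm computing LIS exactly needs $\Omega(n)$ bits.

**Several passes.** With $R$ passes in the same order $\pi$, all these lower bounds hold divided by $R$. The number of passes enters only through the length $RT$ of the history in Lemma 1.
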